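# Approximating the generalized coloring numbers: a constant factor for $r=1$, none for any $r\ge2$

## 1. Degeneracy, and the guess it suggests for larger $r$

Throughout, $G$ is a finite simple graph, $r\ge1$ is an integer, $\sigma$ is a total order on $V(G)$, and the length of a path is its number of edges. We write $[a]=\{1,\dots,a\}$. Logarithms are to base 2 unless written $\ln$.

**Definition (reachability).** Let $u$ be a vertex. A vertex $v<_\sigma u$ is *$r$-reachable* from $u$ if there is a path of length at most $r$ from $u$ to $v$ all of whose internal vertices are larger than $u$. It is *weakly $r$-reachable* from $u$ if there is a path of length at most $r$ from $u$ to $v$ on which $v$ is the smallest vertex. The two sets are $\mathrm{reach}_r(u,G_\sigma)$ and $\mathrm{wreach}_r(u,G_\sigma)$. Put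
$$\mathrm{col}_r(G_\sigma)=\max_u|\mathrm{reach}_r(u,G_\sigma)|,\qquad \mathrm{wcol}_r(G_\sigma)=\max_u|\mathrm{wreach}_r(u,G_\sigma)|,$$
and let $\mathrm{col}_r(G)$ and $\mathrm{wcol}_r(G)$ be the minima of these over all orders $\sigma$. They are the *$r$-coloring number* and the *weak $r$-coloring number*; together, the generalized coloring numbers.

Here is the difference on three vertices, named by their ranks. On the path $2-3-1$, vertex $2$ reaches $1$ for $r=2$, because the middle vertex is larger than $2$. On the path $3-2-1$, vertex $3$ weakly $2$-reaches both $2$ and $1$, but it $2$-reaches only $2$: the way to $1$ passes through $2<3$.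

Two elementary facts are used all the time.

**(F1)** $\mathrm{reach}_r(u,G_\sigma)\subseteq\mathrm{wreach}_r(u,G_\sigma)$: if the internal vertices are larger than $u>v$, then $v$ is smallest on the path. Hence $\mathrm{col}_r(G_\sigma)\le\mathrm{wcol}_r(G_\sigma)$ and $\mathrm{col}_r(G)\le\mathrm{wcol}_r(G)$.

**(F2)** For a given $\sigma$, both $\mathrm{col}_r(G_\sigma)$ and $\mathrm{wcol}_r(G_\sigma)$ can be computed in polynomial time. Indeed $\mathrm{reach}_r(u)$ consists of the vertices $v<u$ adjacent to a vertex at distance at most $r-1$ from $u$ in $G[\{w\ge u\}]$; and $v\in\mathrm{wreach}_r(u)$ if and only if $v<u$ and $u$ is at distance at most $r$ from $v$ in $G[\{w\ge v\}]$.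

So an order is easy to evaluate. The hard part is finding a good one. The problem, taken from Breen-McKay, Lavallee and Sullivan, "Hardness of the Generalized Coloring Numbers", arXiv:2112.10562 (2021), is this: assuming $\mathrm P\ne\mathrm{NP}$, for which fixed $r\ge2$ are there a constant $C=C(r)$ and a polynomial-time algorithm that outputs an order $\sigma$ with $\mathrm{col}_r(G_\sigma)\le C\,\mathrm{col}_r(G)$? And the same for $\mathrm{wcol}_r$.

**The first guess** is: for every $r$, with some greedy order. We test it on simple cases.

*The case $r=1$.* Both $\mathrm{col}_1(G_\sigma)$ and $\mathrm{wcol}_1(G_\sigma)$ are the maximum number of smaller neighbors of a vertex. Repeatedly take a vertex of minimum degree in the remaining graph and make it the largest remaining vertex. Each vertex then has $\delta(H)$ smaller neighbors, where $H$ is the graph remaining when it was chosen and $\delta(H)$ its minimum degree; so this order achieves at most $\max_{H\subseteq G}\delta(H)$. No order does better, because the largest vertex of any $H$ has at least $\delta(H)$ smaller neighbors. So for $r=1$ both numbers equal the degeneracy and greedy is optimal.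

*Forests.* Root every component and let parents be smaller than children. On any path of the forest, the smallest vertex is the topmost one, so only ancestors at distance at most $r$ are weakly reachable, and $\mathrm{wcol}_r\le r$. An ancestor at distance at least $2$ is not reachable, since the way up passes through the parent, which is smaller. So $\mathrm{col}_r=1$ as soon as there is an edge.

*Cliques.* On $K_n$ every order gives $n-1$ for both numbers.

*Subdivided cliques.* Let $r\ge2$ and $n\ge3$, and replace each edge of $K_n$ by a path of length $r$. Let $w$ be the largest of the $n$ branch vertices in some order. On each of the $n-1$ paths from $w$ to the other branch vertices there is a vertex smaller than $w$, at the latest the other end. The *first* such vertex is $r$-reachable from $w$, and the paths share only $w$. So $\mathrm{col}_r\ge n-1$. Conversely, let the subdivision vertices be larger than all branch vertices. A branch vertex reaches at most the other $n-1$ branch vertices. A subdivision vertex reaches at most one vertex in each of its two directions, the first smaller one. So $\mathrm{col}_r=n-1$, and a simple order attains it. Keep the lower-bound argument in mind: it is the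 only lower-bound tool of the whole proof.

There is further support for the guess. The *$r$-backconnectivity* of $u$ is the maximum number of paths of length at most $r$ that start at $u$, end at distinct vertices smaller than $u$, have all internal vertices larger than $u$, and pairwise share only $u$. The *$r$-admissibility* $\mathrm{adm}_r(G)$ is the minimum over all orders of the maximum backconnectivity; one has $\mathrm{adm}_r(G)\le\mathrm{col}_r(G)$. It is known that a polynomial-time greedy algorithm outputs, for $a=\mathrm{adm}_r(G)\ge2$, an order with $\mathrm{col}_r(G_\sigma)\le a(a-1)^{r-1}$ and $\mathrm{wcol}_r(G_\sigma)\le\frac{a^{r+1}-1}{a-1}$. These are factors $(a-1)^{r-1}$ for $\mathrm{col}_r$ and $O(a^{r-1})$ for $\mathrm{wcol}_r$: constant when $a$ is bounded, but not in general.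

One small example should make us suspicious. Let $n\ge3$, and let $G$ be a triangle together with a disjoint star $K_{1,n}$ whose edges are each subdivided once. In the star component, make the subdivision vertices largest, then the center, then the leaves; put the triangle below everything. Every vertex has at most two smaller neighbors, so $\mathrm{col}_1(G_\sigma)=2=\mathrm{col}_1(G)$. But the center $2$-reaches all $n$ leaves, so $\mathrm{col}_2(G_\sigma)\ge n$, while $\mathrm{col}_2(G)=2$ (forest order on the star). An order that is optimal for $r=1$ can be arbitrarily bad for $r=2$.

## 2. The guess fails for every $r\ge2$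

**Answer.** Assuming $\mathrm P\ne\mathrm{NP}$, such a constant $C(r)$ and algorithm exist for no $r\ge2$, neither for $\mathrm{col}_r$ nor for $\mathrm{wcol}_r$. With the case $r=1$ above, constant-factor approximability holds exactly for $r=1$.

**Theorem A.** For every integer $r\ge2$ and every real $C\ge1$ there is an integer $t_0=t_0(r,C)$ such that it is NP-hard to distinguish graphs with $\mathrm{wcol}_r(G)\le t_0$ from graphs with $\mathrm{col}_r(G)>C\,t_0$. Consequently, unless $\mathrm P=\mathrm{NP}$, for no $r\ge2$ and no $C$ is there a polynomial-time algorithm that outputs $\sigma$ with $\mathrm{col}_r(G_\sigma)\le C\,\mathrm{col}_r(G)$, or one that outputs $\sigma$ with $\mathrm{wcol}_r(G_\sigma)\le C\,\mathrm{wcol}_r(G)$. This holds even for algorithms with running time $O(n^{f(\mathrm{wcol}_r(G))})$, $f$ an arbitrary function.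

**Theorem B.** There is an absolute constant $\gamma>0$ such that for every fixed $r\ge2$, unless $\mathrm P=\mathrm{NP}$, no polynomial-time algorithm approximates $\mathrm{col}_r$ or $\mathrm{wcol}_r$ on $n$-vertex graphs within a factor $(\log n)^\gamma$.

**Theorem C.** There is an absolute constant $\delta>0$ such that for every fixed $r\ge2$, unless $\mathrm{NP}\subseteq\mathrm{DTIME}(n^{O(\log\log n)})$, no polynomial-time algorithm approximates $\mathrm{col}_r$ or $\mathrm{wcol}_r$ within a factor $\delta\sqrt{\log n}/\log\log n$.

Theorem A settles the question; B and C strengthen it. The best approximation ratio is not determined here, and no matching upper bound is proved. Note the shape of Theorem A: the *larger* number $\mathrm{wcol}_r$ is small in one case and the *smaller* number $\mathrm{col}_r$ is large in the other. So one gap serves both numbers, and it also makes merely estimating the value hard.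

All three theorems come from one reduction, with a gap parameter $b$: from a Label Cover instance we build $G$ and a number $t$ such that value $1$ gives $\mathrm{wcol}_r(G)\le5t$, while very small value gives $\mathrm{col}_r(G)\ge bt/2$.

## 3. Label Cover with small value

**Definition (Label Cover).** An instance $I$ consists of a bipartite multigraph $(U,V,E)$ with $E\ne\emptyset$, nonempty finite label sets $\Sigma_u$ ($u\in U$) and $\Sigma_V$, and for each edge $e$ with left end $u(e)\in U$ a map $\pi_e:\Sigma_{u(e)}\to\Sigma_V$. A labeling $(F,F')$ with $F(u)\in\Sigma_u$ and $F'(v)\in\Sigma_V$ *satisfies* $e=uv$ if $\pi_e(F(u))=F'(v)$. The value $\mathrm{val}(I)$ is the maximum fraction of satisfied edges.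

For example, let $U=\{u\}$, $V=\{v\}$, all label sets $\{0,1\}$, and let there be two parallel edges, one with the identity map and one with the map exchanging $0$ and $1$. For either label of $u$ the two edges demand different labels of $v$, so the value is $\frac12$.

Deleting isolated vertices of $V$, or duplicating labels in $\Sigma_u$, does not change the value. Also $\mathrm{val}(I)\ge1/|\Sigma_V|$ always: fix any $F$ and let $F'(v)$ be uniformly random; each edge is satisfied with probability $1/|\Sigma_V|$. Thus small value needs a large alphabet, a fact that will hurt us soon.

We quote three theorems.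

* **(PCP)** Feige, *A threshold of $\ln n$ for approximating set cover*, J. ACM 45 (1998), Prop. 2.1.2, a consequence of the PCP theorem of Arora–Safra and Arora–Lund–Motwani–Sudan–Szegedy (J. ACM 45, 1998). There are $\eta>0$ and a polynomial-time reduction from 3SAT to 3CNF-5 formulas (every clause has three distinct variables, every variable occurs in exactly five clauses) that maps satisfiable formulas to satisfiable ones, and unsatisfiable formulas to formulas in which at most a $(1-\eta)$-fraction of the clauses can be satisfied simultaneously.
* **(Raz)** Raz, *A parallel repetition theorem*, SIAM J. Comput. 27 (1998). For all $\eta'>0$ and $s$ there is $c>0$ such that every two-prover one-round game of value at most $1-\eta'$ with answer sets of size at most $s$ has $\ell$-fold parallel repetition of value at most $2^{-c\ell}$.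
* **(MR)**, only for Theorem B. Moshkovitz–Raz, *Two-query PCP with subconstant error*, J. ACM 57(5) (2010), main theorem in Label Cover form. For every $\varepsilon=\varepsilon(n_0)>0$, 3SAT on inputs of size $n_0$ reduces to distinguishing Label Cover instances of size $n_0^{1+o(1)}\mathrm{poly}(1/\varepsilon)$, with log-alphabet size at most $\mathrm{poly}(1/\varepsilon)$, with value $1$ from those with value at most $\varepsilon$. It is used as follows: there is a constant $c_2\ge1$ such that for every sufficiently small constant $\beta>0$, with $\varepsilon=(\log n_0)^{-\beta}$, the reduction runs in polynomial time and the alphabets have size at most $2^{\varepsilon^{-c_2}}$. If the projections are given as partial maps, delete from $\Sigma_u$ every label undefined on some edge at $u$. This preserves value $1$ and does not increase the value; if some $\Sigma_u$ becomes empty, the formula is unsatisfiable.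

**Fact LC.** There is an absolute $c_1>0$ such that for every $\ell\ge1$ one can map a 3SAT formula $\varphi$ of size $n_0$, in time $n_0^{O(\ell)}$, to a Label Cover instance $I_\ell$ with $|U|+|V|\le n_0^{O(\ell)}$, $|\Sigma_u|=7^\ell$, all degrees at most $5^\ell$, $\mathrm{val}(I_\ell)=1$ if $\varphi$ is satisfiable, and $\mathrm{val}(I_\ell)\le2^{-c_1\ell}$ otherwise.

*Proof.* Apply (PCP) to get a 3CNF-5 formula $\psi$, and play the clause–variable game. Prover 1 gets a uniformly random clause and answers one of its $7$ satisfying assignments. Prover 2 gets a uniformly random variable of that clause and answers a bit. The verifier accepts if the answers agree. If $\psi$ is satisfiable, the value is $1$. Otherwise prover 2's answers form an assignment that falsifies at least an $\eta$-fraction of the clauses, and on each falsified clause prover 1's answer disagrees with it on at least one of the three variables. So the value is at most $1-\eta/3$.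

The $\ell$-fold repetition is a Label Cover instance: $U$ is the set of $\ell$-tuples of clauses, $V$ the set of $\ell$-tuples of variables, an edge is a clause tuple with a choice of one variable in each clause, $\Sigma_V=\{0,1\}^\ell$, and $\pi_e$ restricts the $\ell$ assignments to the chosen variables. Left degrees are $3^\ell$ and right degrees $5^\ell$; in particular $V$ has no isolated vertex. The edges are uniformly distributed, so $\mathrm{val}(I_\ell)$ is the value of the repeated game, and (Raz) with $\eta'=\eta/3$, $s=7$ finishes. $\square$

## 4. Links that charge, and the cost of one block per label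

Call a path of length $r$ between $w$ and $w'$, with private interior vertices of degree $2$, a *long link*. The subdivided clique taught us the following: if $w$ has long links to distinct vertices and $B$ of those vertices are smaller than $w$, then $|\mathrm{reach}_r(w)|\ge B$, wherever the interior vertices are placed. So in an order with $\mathrm{col}_r(G_\sigma)<bt/2$, no vertex has $bt/2$ smaller partners over long links. This is how an assumption on $\mathrm{col}_r$ forces vertices *upward*.

Now try to encode the choice of a label for $u$ in the most direct way. Take a root block $R$ of $t$ vertices and, for each label $a\in\Sigma_u$, a block $X_a$ of $t$ vertices; join every root vertex to every vertex of every $X_a$ by a long link. Read "$X_a$ is above the root" as "label $a$ is chosen". If $|\Sigma_u|=b$, forcing works: for a root vertex $x$, if every $X_a$ had at least $t/2$ vertices below $x$, that would be $bt/2$ smaller partners. So some $X_a$ has more than $t/2$ vertices above $x$.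

Here is where it stops. In the order we would like to use for an instance of value $1$, only $X_{F(u)}$ is above the root and the other $|\Sigma_u|-1$ blocks are below, so a root vertex reaches at least $(|\Sigma_u|-1)t$ vertices. To stay at $5t$ we need $|\Sigma_u|\le6$. But for the instances $I_\ell$, value at most $\frac1{2b^5}$ forces $2^{-\ell}=1/|\Sigma_V|\le\frac1{2b^5}$, hence $|\Sigma_u|=7^\ell\ge2b^5$. The intended order would cost at least $(2b^5-1)t$, more than the bound $bt/2$ that was meant to be the expensive case.

The opposite reading, "$X_a$ above means $F(u)\ne a$", makes the intended order cheap: only $X_{F(u)}$ is below the root. The forcing then says that fewer than $b$ blocks have at least $t/2$ vertices below $x$, which is a short list of candidate labels. But the evidence for the list is spread over all the other blocks. In the intended order itself nearly all blocks are above, so a gadget that pays $t$ for each raised block it looks at would pay about $|\Sigma_u|\,t$ there.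

What we want is *one* raised block that certifies a whole short list. So we use the second reading with only $b$ children at a time, each child excluding about a $\frac1b$-fraction of the current list, and iterate. Each node then costs only $t$ in the intended order, since just one child is below; and forcing always produces one raised child out of $b$.

## 5. List trees: narrowing $\Sigma_u$ to fewer than $b$ labels

Fix integers $r\ge2$, $b\ge2$, $L\ge b$, $\Delta\ge1$, and a Label Cover instance with all degrees at most $\Delta$, no isolated vertex in $V$, and $b\le|\Sigma_u|\le L$ for all $u$. Put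
$$h=2b\lceil\log L\rceil,\qquad \tau=b^{h+1}.$$

**Definition (groups and list trees).** A *group* is a pair $g=(u,i)\in U\times[b]$. Each group $g=(u,i)$ has its own rooted *list tree* $T_g$; trees of different groups are disjoint objects. A node $\nu$ carries a list $J(\nu)\subseteq\Sigma_u$. The root has $J=\Sigma_u$. A node with $|J(\nu)|\le b-1$ is a leaf. A node with $|J(\nu)|\ge b$ is internal: partition $J(\nu)$ into $b$ parts $P_1,\dots,P_b$, each of size at least $\lfloor|J(\nu)|/b\rfloor\ge1$, and give $\nu$ exactly $b$ children, with lists $J(\nu)\setminus P_1,\dots,J(\nu)\setminus P_b$.

*Example.* Let $b=3$ and $\Sigma_u=\{1,2,3,4\}$ with root parts $\{1,2\},\{3\},\{4\}$. The children have lists $\{3,4\}$ (a leaf), $\{1,2,4\}$ and $\{1,2,3\}$. The node $\{1,2,4\}$ has leaf children $\{2,4\},\{1,4\},\{1,2\}$, and $\{1,2,3\}$ has leaf children $\{2,3\},\{1,3\},\{1,2\}$. Two different leaves carry the list $\{1,2\}$; this is allowed.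

The root is internal since $|\Sigma_u|\ge b$. All lists are nonempty: a child drops one of $b\ge2$ nonempty parts.

*Depth.* For $x\ge b$ we have $\lfloor x/b\rfloor\ge x/(2b)$, so each step down multiplies the list size by at most $1-\frac1{2b}\le e^{-1/(2b)}$. A node at depth $d$ has $|J|\le e^{-d/(2b)}L$. An internal node has $|J|\ge b>1$, so $d<2b\ln L\le h$. Hence $T_g$ has depth at most $h$ and at most $\sum_{d\le h}b^d\le\tau$ nodes.

**Definition (on and off).** Given a labeling $F$ of $U$, a node $\nu$ of $T_{(u,i)}$ is *on* if $F(u)\in J(\nu)$ and *off* otherwise.

In the example with $F(u)=4$: the root is on; its children $\{3,4\},\{1,2,4\}$ are on and $\{1,2,3\}$ is off; below $\{1,2,4\}$ exactly $\{1,2\}$ is off.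

## 6. Scenarios: $b$ pairwise disjoint short lists around a vertex $v$

Suppose forcing has given us one leaf in each tree, hence for each $u$ lists of fewer than $b$ labels, one for each of its $b$ groups. If the value is small, these lists must conflict at many vertices $v$. We need a kind of conflict that a correct labeling never shows and that is worth a factor $b$. It is this: $b$ lists around $v$ whose projections are *pairwise disjoint*. The correct label $F'(v)$ lies in at most one of the projections, so at most one of the $b$ leaves can be on.

Let $p$ be the least prime with $p\ge\max(\Delta,b)$, and put $K=p^2\tau^b$, $D=\Delta K$. For $v\in V$ of degree $d_v\le\Delta\le p$, number the edges at $v$ by $0,\dots,d_v-1$. For $x\in\mathbb F_p=\{0,\dots,p-1\}$ let $\phi_v(x)$ be edge number $x\bmod d_v$. Each edge has at most $\lceil p/d_v\rceil\le2p/d_v$ preimages.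

**Definition (scenario).** A *scenario at $v$* is a tuple $s=(v,a,c,\lambda_1,\dots,\lambda_b)$ with $a,c\in\mathbb F_p$ such that, writing $e_i=\phi_v(a+ic)$, each $\lambda_i$ is a leaf of $T_{(u(e_i),i)}$ and the sets $\pi_{e_i}(J(\lambda_i))$, $i\in[b]$, are pairwise disjoint. Write $\lambda_i(s)=\lambda_i$ and $g_i(s)=(u(e_i),i)$. We say that $s$ *involves* the groups $g_i(s)$ and *contains* the leaves $\lambda_i(s)$.

*Example.* For $b=2$ every leaf list is a single label. A scenario at $v$ consists of two edges $e_1,e_2$ at $v$ (possibly equal) and labels $\ell_1,\ell_2$ of their left ends with $\pi_{e_1}(\ell_1)\ne\pi_{e_2}(\ell_2)$: two claims about the label of $v$ that contradict each other.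

The groups $g_1(s),\dots,g_b(s)$ differ in their second coordinates, so they are distinct even when edges repeat, and hence so are the leaves. This is why each $u$ has $b$ trees. There are at most $p^2\tau^b=K$ scenarios at each $v$. A scenario involving $(u,i)$ is at a neighbor of $u$, so at most $\Delta K=D$ scenarios involve a given group, and at most $D$ contain a given leaf.

Why the lines $i\mapsto a+ic$, and not all $b$-tuples of edges? All tuples would allow up to $d_v^b\tau^b$ scenarios at $v$. For constant $b$ and $\Delta$ that is harmless. In Theorem B, however, $b$ grows while $\Delta$ is bounded only polynomially, and $p^2$ in place of $\Delta^b$ keeps the graph polynomial. Only pairs of edges matter in the proof below, and on a random line every pair is uniformly distributed.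

**Definition (selection).** A *selection* $f$ assigns to each group $g$ a leaf $f(g)$ of $T_g$. It *selects* $s$ if $f(g_i(s))=\lambda_i(s)$ for all $i\in[b]$. Let $\mathrm{Bad}(f)$ be the set of those $v\in V$ at which $f$ selects some scenario.

**Lemma 1.** (a) Let $(F,F')$ satisfy all edges. Then every root is on, every on internal node has exactly one off child, all children of an off node are off, and every scenario contains at most one on leaf.

(b) If $\mathrm{val}(I)\le\frac1{2b^5}$, then for every selection $f$ we have $\sum_{v\in\mathrm{Bad}(f)}d_v\ge|E|/2$.

*Proof of (a).* The root list is $\Sigma_u\ni F(u)$. At an on internal node, $F(u)$ lies in exactly one part, and the off child is the one that deletes this part. Lists shrink downward, so off is inherited. If two leaves $\lambda_i,\lambda_j$ with $i\ne j$ of a scenario at $v$ were both on, then, since $e_i$ and $e_j$ are satisfied, $F'(v)=\pi_{e_i}(F(u(e_i)))=\pi_{e_j}(F(u(e_j)))$ would lie in $\pi_{e_i}(J(\lambda_i))\cap\pi_{e_j}(J(\lambda_j))=\emptyset$.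

*Proof of (b).* Suppose that $V'=V\setminus\mathrm{Bad}(f)$ has $\sum_{v\in V'}d_v>|E|/2$. We build a labeling that is too good. For an edge $e$ and $i\in[b]$ let $A_i(e)=\pi_e\big(J(f(u(e),i))\big)$, so $1\le|A_i(e)|\le b-1$.

**Step 1.** This step finds, for each $v\in V'$, one short set $B_v$ of labels that meets the lists on many edges at $v$. For every $(a,c)\in\mathbb F_p^2$ there are $i<j$ with
$$A_i(\phi_v(a+ic))\cap A_j(\phi_v(a+jc))\ne\emptyset,$$
since otherwise $(v,a,c)$ together with the leaves $f(u(e_i),i)$ would be a scenario at $v$ selected by $f$. There are at most $b^2/2$ pairs, so some pair $(i,j)=(i_v,j_v)$ works for at least $2p^2/b^2$ of the $(a,c)$. As $1\le j-i<b\le p$, we have $i\not\equiv j\pmod p$, and $(a,c)\mapsto(a+ic,\,a+jc)$ is a bijection of $\mathbb F_p^2$. So at least $2p^2/b^2$ pairs $(x,x')$ satisfy $A_i(\phi_v(x))\cap A_j(\phi_v(x'))\ne\emptyset$. Averaging over the $p$ values of $x'$, some $x'$ has at least $2p/b^2$ partners $x$. Fix it and put $B_v=A_{j_v}(\phi_v(x'))$. Each edge is $\phi_v(x)$ for at most $2p/d_v$ values $x$, so at least $d_v/b^2$ edges $e$ at $v$ satisfy $A_{i_v}(e)\cap B_v\ne\emptyset$. Call these edges *useful*.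

**Step 2.** This step turns useful edges into satisfied ones, by random labels. Independently, each $u\in U$ picks $i\in[b]$ uniformly and then a uniform element of $J(f(u,i))$; each $v\in V'$ picks a uniform element of $B_v$; other $v$ are labeled arbitrarily. Let $e=uv$ be useful, and let $\ell\in J(f(u,i_v))$ satisfy $\pi_e(\ell)\in B_v$. Then $u$ picks $i_v$ and $\ell$ with probability at least $\frac1{b(b-1)}$, and $v$ picks $\pi_e(\ell)$ with probability at least $\frac1{b-1}$. So $e$ is satisfied with probability at least $\frac1{b(b-1)^2}\ge\frac1{b^3}$. The number of useful edges is at least $\sum_{v\in V'}d_v/b^2>\frac{|E|}{2b^2}$, so the expected number of satisfied edges exceeds $\frac{|E|}{2b^5}$. Hence $\mathrm{val}(I)>\frac1{2b^5}$, a contradiction. $\square$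

## 7. Testing a scenario: parts, shared targets, copies

We now want a vertex $\theta$, a *test* for the scenario $s$, that reaches about $bt$ vertices when all $b$ leaves of $s$ have been raised, and only $O(t)$ vertices in the intended order. "Raised" means: many vertices of the leaf block lie above the largest root vertex $x^*$ of that group.

Join $\theta$ by long links to the root blocks of the $b$ involved groups. Join $\theta$ by paths of length $r-1$ (*medium links*) to vertices $y$ of the $b$ leaf blocks. Join each such $y$ by single *short edges* to vertices $z$ of a target set $Z_\lambda$ with $t$ elements. Suppose $\theta$ is above all targets, and look at one group. If $\theta>x^*$, the whole root block is below $\theta$, and its $t$ long links charge $\theta$. If $\theta<x^*$, the raised $y$ satisfy $y>x^*>\theta$, and the paths from $\theta$ through $y$ to $z$, of length $(r-1)+1=r$, reach targets. The adversary loses either way. In the intended order, roots are above tests, tests above targets, targets above off blocks. Then the root links cost nothing, and a path through an off $y$ cannot reach $z$, since $y<z$; only the at most one on leaf costs $t$.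

Four difficulties decide the details.

*The test must not see whole leaf blocks.* In the intended order at least $b-1$ leaves of $s$ are off and lie below $\theta$. If $\theta$ had medium links to all $t$ vertices of each leaf block, they would cost $(b-1)t$. So split a leaf block into $m$ parts of $t/m$ vertices, let a test see only part number $k$ in each of its leaves, and let each $y$ see $m$ targets. If the $y$ of one part have disjoint target sets, seeing $t/m$ raised vertices still reaches $t$ targets.

*Some test must be above the targets.* Join each target to its tests by long links. If $z^*$ is the largest relevant target and $bt/2$ tests of one suitable scenario are long neighbors of $z^*$, they cannot all be smaller than $z^*$.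

*With private targets this breaks.* Those $bt/2$ tests of a single scenario would also all be long neighbors of each root vertex of the involved groups, and in the intended order roots are above tests: a root vertex would reach $bt/2$ tests. The gap is gone. The way out is to take $N$ copies of all blocks and tests but to let the copies *share* the targets. A target then sees tests from many copies, and a root vertex only those of its own copy.

*For $r\ge3$ an interior vertex of a medium link may be smaller than $\theta$.* It then charges $\theta$ only once and hides the $m$ targets behind $y$. So put $m$ parallel medium links in place of one.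

Let $\mu$ be the multiplicity of tests. As the proofs will show, the demands are
$$Dbm\mu\le t,\qquad Db\,\frac tm\le t,\qquad Nm+m\le2t,\qquad \frac N{2K}\,\mu\ge\frac{bt}2 .$$
The first bounds the tests at a root vertex. The second bounds the leaf vertices two medium links away (only relevant for $r=2$). The third bounds how far short edges alone can lead across copies. The fourth supplies the tests at a target. The second suggests $m=bD$; then the first reads $m^2\mu\le t$, and we take $t=m^2\mu$. The fourth becomes $N\ge Kbt/\mu=Kbm^2$; take equality. For the third it is enough that $Nm=Kbm^3\le m^2\mu$, that is $\mu\ge Kbm$; take $\mu=rKbm$, so that also $t\ge r$.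

## 8. Theorem R and the graph $G$

**Theorem R.** Let $r\ge2$, $b\ge2$, $L\ge b$, $\Delta\ge1$ be integers. Put
$$h=2b\lceil\log L\rceil,\quad \tau=b^{h+1},\quad p=\text{least prime}\ge\max(\Delta,b),\quad K=p^2\tau^b,\quad D=\Delta K,$$
$$m=bD,\quad \mu=rKbm,\quad t=m^2\mu,\quad N=Kbm^2.$$
Given a Label Cover instance $I$ with all degrees at most $\Delta$, no isolated vertex in $V$, and $b\le|\Sigma_u|\le L$ for all $u$, one can construct a simple graph $G$ with $|V(G)|\le(|U|+|V|)^2(rK)^{50}$, in time polynomial in this bound and $|I|$, such that

* **(YES)** if $\mathrm{val}(I)=1$, then $\mathrm{wcol}_r(G)\le5t$;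
* **(NO)** if $\mathrm{val}(I)\le\frac1{2b^5}$, then $\mathrm{col}_r(G)\ge bt/2$.

The number $t$ depends only on $(r,b,L,\Delta)$, and directly from the definitions
$$m\mid t,\quad t\ge r,\quad Dbm\mu=t,\quad Db\,\frac tm=t,\quad Nm=Kbm^3\le t,\quad \frac N{2K}\mu=\frac{bt}2. \tag{8.1}$$

**Main vertices of $G$.**

* *Blocks.* For every copy $\rho\in[N]$ and every node $\nu$ of every list tree, a block $X^\rho_\nu$ of $t$ vertices. For a leaf $\lambda$ these are the *leaf vertices* $y^\rho_{\lambda,k,x}$ with $k\in[m]$, $x\in[t/m]$; the $k$-th *part* is $X^\rho_{\lambda,k}=\{y^\rho_{\lambda,k,x}:x\in[t/m]\}$. Vertices of blocks of internal nodes are *internal vertices*. The block of the root of $T_g$ in copy $\rho$ is $R^\rho_g$.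
* *Targets.* For every leaf $\lambda$, a set $Z_\lambda=\{z_{\lambda,q,x}:q\in[m],\,x\in[t/m]\}$ of $t$ vertices, shared by all copies.
* *Tests.* A vertex $\theta=(\rho,s,k,i,j)$ for all $\rho\in[N]$, scenarios $s$, $k\in[m]$, $i\in[b]$, $j\in[\mu]$.

**Connections.** A *link* is a path between two main vertices whose interior consists of new private vertices of degree 2, called *subdivision vertices*.

* *Long links*, of length exactly $r$, one for each of the following pairs:
  (T) $x\in X^\rho_\nu$ and $x'\in X^\rho_{\nu'}$ with $\nu'$ a child of $\nu$;
  (R) a test $(\rho,s,k,i,j)$ and $x\in R^\rho_g$, for each group $g$ involved in $s$;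
  (Z) a test $(\rho,s,k,i,j)$ and $z\in Z_{\lambda_i(s)}$.
* *Medium links*, of length exactly $r-1$, between a test $(\rho,s,k,i,j)$ and each $y\in X^\rho_{\lambda,k}$, for each leaf $\lambda$ contained in $s$. If $r=2$ this is a single edge. If $r\ge3$ there are $m$ internally disjoint medium links for each such pair.
* *Short edges* $y^\rho_{\lambda,k,x}\,z_{\lambda,q,x}$ for all $\rho,\lambda,k,q,x$. Both ends have the same $x$.

There is nothing else. The graph is simple: the single edges join a leaf vertex to a test (if $r=2$) or to a target, and all other links have private interiors. Main vertices joined by a long (medium) link are *long (medium) neighbors*. The index $i$ of a test only says which target set it is attached to, and $j$ only gives multiplicity.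

**Size.** Since $b,\tau,\Delta\le K$, we get $m\le K^3$, $\mu\le rK^5$, $t\le rK^{11}$, $N\le K^8$. The number $M$ of main vertices is at most
$$N|U|b\tau t+|U|b\tau t+N|V|Kmb\mu\le3(|U|+|V|)\,rK^{21}.$$
A pair of main vertices is joined by at most $m$ links with at most $r-1$ interior vertices each, so there are at most $M^2mr$ subdivision vertices. Thus $|V(G)|\le M+M^2mr\le10\,M^2mr/9$ (as $M\ge9$), and this is at most $10(|U|+|V|)^2r^3K^{45}\le(|U|+|V|)^2(rK)^{50}$. The construction takes time polynomial in this bound and $|I|$.

**Counting facts**, all from (8.1) and the bound $D$ on scenarios per group or leaf: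

* (C1) Every component of the graph of short edges lies in some $Q_{\lambda,x}=\{y^\rho_{\lambda,k,x}\}_{\rho,k}\cup\{z_{\lambda,q,x}\}_q$, and $|Q_{\lambda,x}|=Nm+m\le2t$. Tests and internal vertices have no short edges.
* (C2) A vertex of $R^\rho_g$ has at most $D\cdot m\cdot b\cdot\mu=t$ tests as long neighbors: tests $(\rho,s,k,i,j)$ with $s$ involving $g$.
* (C3) At most $Db\mu\le t$ tests have a medium neighbor in a given part $X^\rho_{\lambda,k}$: tests $(\rho,s,k,i,j)$ with $s$ containing $\lambda$ and this same $k$.
* (C4) A test has $b\,t/m\le t$ medium neighbors. Targets and internal vertices have none.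
* (C5) For $y\in X^\rho_{\lambda,k}$, the medium neighbors of medium neighbors of $y$ lie in $\bigcup_{s\ni\lambda}\bigcup_iX^\rho_{\lambda_i(s),k}$, a set of size at most $Db\,t/m=t$.

## 9. Value $1$ gives an order with $\mathrm{wcol}_r\le5t$

Let $(F,F')$ satisfy all edges, and use on and off with respect to $F$, the same in all copies.

**Step 1: the order.** This step fixes the intended order. Let $\sigma$ be any order that lists the following classes from largest to smallest:

1. all subdivision vertices;
2. all vertices of blocks of on nodes, deeper nodes larger than shallower ones;
3. all tests;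
4. all targets;
5. all vertices of blocks of off nodes, deeper larger than shallower.

**Step 2: shapes of short paths.** This step lists all paths we have to count. Subdivision vertices have degree $2$, so a path between two main vertices is a concatenation of complete links and short edges. With $n_L$ long links, $n_M$ medium links and $n_S$ short edges its length is $rn_L+(r-1)n_M+n_S$. Suppose this is at most $r$ and the path has an edge. If $n_L\ge1$, then $n_L=1$ and $n_M=n_S=0$. If $n_L=0$ and $n_M=1$, then $n_S\le1$. If $n_L=0$ and $n_M=2$, then $2(r-1)+n_S\le r$ forces $r=2$, $n_S=0$. And $n_M\ge3$ is impossible, since $3(r-1)>r$. So the path is of one of the types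

* (a) only short edges;
* (b) one long link;
* (c) one medium link;
* (d) one medium link and one short edge;
* (e) two medium links (only if $r=2$).

If the length is at most $r-1$, only (a) and (c) remain. A medium link joins a test and a leaf vertex, a short edge joins a leaf vertex and a target. So a path of type (d) has the form test–leaf vertex–target, in one of the two directions.

**Step 3: main vertices.** This step bounds $|\mathrm{wreach}_r(w)|$ for main $w$. If $v\in\mathrm{wreach}_r(w)$, then $v<w$, so $v$ is main by the order. We count the possible $v$ by the type of a witnessing path.

*$w$ internal, $w\in X^\rho_\nu$.* Only long links start at $w$, so only type (b) occurs. The long neighbors are the parent block ($t$ vertices) or, for a root, at most $t$ tests by (C2), together with the child blocks. If $\nu$ is on, its on children are deeper, hence larger than $w$, and exactly one child is off, with $t$ vertices. If $\nu$ is off, all children are off and deeper, hence larger. Total at most $2t$.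

*$w$ a leaf vertex.* Type (a) gives at most $2t$ by (C1). Type (b) gives only the parent block, at most $t$; a leaf is never a root, so there are no links (R). Type (c) gives at most $t$ by (C3). Type (d) never starts at a leaf vertex. Type (e) gives at most $t$ by (C5). Total at most $5t$.

*$w=(\rho,s,k,i,j)$ a test.* Type (a) gives nothing. In type (b), root vertices are larger than $w$, because roots are on; only $Z_{\lambda_i(s)}$ counts, giving $t$. Type (c) gives at most $t$ by (C4). In type (d), the path is $w,\dots,y,z$ with $z$ smallest, so $y>z$. Leaf vertices of off blocks are smaller than targets, so $y$ lies in the block of an on leaf $\lambda$ contained in $s$. By Lemma 1(a) there is at most one such $\lambda$, and $z\in Z_\lambda$: at most $t$. In type (e), the path is $w,y,\theta'$ with the test $\theta'$ smallest, so $y>\theta'$, and again $y\in X^\rho_{\lambda,k}$ for the unique on leaf $\lambda$ of $s$. By (C3) there are at most $t$ such $\theta'$. Total at most $4t$.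

*$w$ a target.* Type (a) gives at most $2t$. Types (b) and (d) end in tests, which are larger than $w$. Types (c) and (e) do not start at a target. Total at most $2t$.

Counting only types (a) and (c) in the same way, $|\mathrm{wreach}_{r-1}(w)|$ is $0$ for internal vertices, at most $3t$ for leaf vertices, at most $t$ for tests and at most $2t$ for targets.

**Step 4: subdivision vertices.** This step treats the remaining vertices by reducing to radius $r-1$. Let $w$ be interior to a link with ends $w_1,w_2$, and let $P$ witness $v\in\mathrm{wreach}_r(w)$. If $P$ contains no main vertex, $v$ is another interior vertex of the same link: at most $r-2$ choices. Otherwise $v$, the smallest vertex of $P$, is main. Let $w_1$, say, be the first main vertex of $P$. The rest of $P$ from $w_1$ has length at most $r-1$ and $v$ is smallest on it, so $v=w_1$ or $v\in\mathrm{wreach}_{r-1}(w_1)$. The pair $\{w_1,w_2\}$ is internal–internal, internal–leaf, internal–test, test–target or test–leaf. By the end of Step 3 the two sets $\mathrm{wreach}_{r-1}$ together have at most $0$, $3t$, $t$, $3t$, $4t$ elements respectively. So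
$$|\mathrm{wreach}_r(w)|\le(r-2)+2+4t=r+4t\le5t .$$

Hence $\mathrm{wcol}_r(G)\le5t$, which proves (YES). $\square$

## 10. Small value forces $\mathrm{col}_r\ge bt/2$

Let $\mathrm{val}(I)\le\frac1{2b^5}$ and $W=bt/2$. Suppose for contradiction that $\sigma$ is an order of $V(G)$ with $|\mathrm{reach}_r(w)|<W$ for all $w$. Nothing else is known about $\sigma$; in particular, subdivision vertices may be anywhere.

**Step 0: charging.** This step turns small links into reachable vertices. If a link, long or medium, starts at a main vertex $w$ and contains a vertex smaller than $w$, then the *first* such vertex along the link lies in $\mathrm{reach}_r(w)$: it is at distance at most $r$ along the link, and the vertices strictly between are larger than $w$. Long links from $w$ to distinct long neighbors share only $w$, and a link to a smaller neighbor contains a vertex smaller than $w$. Therefore: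

(†) *Every main vertex $w$ has fewer than $W$ long neighbors smaller than $w$.*

**Step 1: a selection for each copy.** This step walks down every list tree to a raised leaf. Let $x\in X^\rho_\nu$ with $\nu$ internal. If each of the $b$ child blocks had at least $t/2$ vertices smaller than $x$, these would be at least $bt/2=W$ smaller long neighbors, against (†). So some child block has more than $t/2$ vertices larger than $x$.

Fix $\rho$ and $g$, and let $x^*(\rho,g)$ be the largest vertex of $R^\rho_g$. Start there. Repeatedly pass to a child block with more than $t/2$ vertices larger than the current vertex, and take one of those as the next current vertex. Current vertices increase, so on arriving at a leaf, which we call $f_\rho(g)$, more than $t/2$ vertices of its block are larger than the previous current vertex, which is at least $x^*(\rho,g)$. With $\lambda=f_\rho(g)$,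
$$A^\rho_g=\{y\in X^\rho_\lambda:\ y>x^*(\rho,g)\}\quad\text{has}\quad|A^\rho_g|\ge t/2. \tag{10.1}$$

**Step 2: one scenario selected in many copies.** This step finds a single conflict that many copies share, so that they can join forces at the common targets. By Lemma 1(b) applied to each $f_\rho$,
$$\sum_{v\in V}d_v\,\big|\{\rho:v\in\mathrm{Bad}(f_\rho)\}\big|\ \ge\ \frac{N|E|}2,\qquad\text{while}\quad\sum_{v\in V}d_v=|E|.$$
So some $v$ lies in $\mathrm{Bad}(f_\rho)$ for at least $N/2$ values of $\rho$. There are at most $K$ scenarios at $v$, so some scenario $s$ at $v$ is selected by $f_\rho$ for all $\rho$ in a set $\Pi$ with $|\Pi|\ge\frac N{2K}$. Write $\lambda_i=\lambda_i(s)$ and $g_i=g_i(s)$. For $\rho\in\Pi$ we have $f_\rho(g_i)=\lambda_i$, so $A^\rho_{g_i}\subseteq X^\rho_{\lambda_i}$.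

A test sees only one part number, so we also choose a good part. By (10.1), $\sum_i|A^\rho_{g_i}|\ge bt/2$. Splitting this sum over the $m$ part numbers, for each $\rho\in\Pi$ there is $k(\rho)\in[m]$ with
$$\sum_{i=1}^ba^\rho_i\ge\frac{bt}{2m},\qquad\text{where}\quad a^\rho_i=\big|A^\rho_{g_i}\cap X^\rho_{\lambda_i,k(\rho)}\big|\le\frac tm. \tag{10.2}$$

**Step 3: a test above all relevant targets.** This step uses the shared targets. Let $z^*$ be the largest vertex of $Z_{\lambda_1}\cup\dots\cup Z_{\lambda_b}$, say $z^*\in Z_{\lambda_{i^*}}$. The tests $(\rho,s,k(\rho),i^*,j)$ with $\rho\in\Pi$, $j\in[\mu]$ are long neighbors of $z^*$ through links (Z). By (8.1) there are at least $\frac N{2K}\mu=W$ of them. By (†) for $w=z^*$ they are not all smaller than $z^*$. So one of them,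
$$\theta=(\rho,s,k,i^*,j),\qquad k=k(\rho),$$
is larger than $z^*$, hence larger than all of $\bigcup_iZ_{\lambda_i}$. From now on $\rho$ and $k$ are fixed.

**Step 4: this test reaches too much.** This step finds, for each $i\in[b]$, a set $S_i\subseteq\mathrm{reach}_r(\theta)$ with $|S_i|\ge m\,a^\rho_i$, and adds up.

*Case $\theta>x^*(\rho,g_i)$.* All $t$ vertices of $R^\rho_{g_i}$ are smaller than $\theta$. By Step 0, the $t$ long links (R) from $\theta$ to them give $t$ distinct reachable vertices, all on these links. Let $S_i$ be their set; $t\ge m\,a^\rho_i$ by (10.2).

*Case $\theta<x^*(\rho,g_i)$.* Let $y=y^\rho_{\lambda_i,k,x}\in A^\rho_{g_i}\cap X^\rho_{\lambda_i,k}$. Then $y>x^*(\rho,g_i)>\theta$, and $y$ is a medium neighbor of $\theta$. We assign $m$ reachable vertices to $y$.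

Suppose first that some medium link from $\theta$ to $y$ has all interior vertices larger than $\theta$; for $r=2$ this holds vacuously. This link followed by a short edge $y\,z_{\lambda_i,q,x}$ is a path of length $r$. Its internal vertices, including $y$, are larger than $\theta$, and its end is smaller than $\theta$ by Step 3. So the $m$ vertices $z_{\lambda_i,q,x}$, $q\in[m]$, are reachable.

Otherwise $r\ge3$, and each of the $m$ medium links from $\theta$ to $y$ has an interior vertex smaller than $\theta$. By Step 0 each link gives a reachable interior vertex, $m$ distinct ones in all.

Distinct vertices $y$ of the same part have distinct $x$, and their links have disjoint interiors; targets and interior vertices are different things. So the $m$-sets assigned to distinct $y$ are disjoint, and their union $S_i$ has exactly $m\,a^\rho_i$ elements.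

*Adding up.* The set $S_i$ lies in the union of $R^\rho_{g_i}$, $Z_{\lambda_i}$, the interiors of the long links from $\theta$ to $R^\rho_{g_i}$, and the interiors of the medium links from $\theta$ to $X^\rho_{\lambda_i}$. The groups $g_i$ are distinct and the leaves $\lambda_i$ are distinct, so the $S_i$ are pairwise disjoint. By (10.2),
$$|\mathrm{reach}_r(\theta)|\ \ge\ m\sum_{i=1}^ba^\rho_i\ \ge\ \frac{bt}2=W,$$
a contradiction. So $\mathrm{col}_r(G_\sigma)\ge bt/2$ for every $\sigma$. This proves (NO) and Theorem R. $\square$

## 11. Choosing $b$: proofs of Theorems A, B and C

**Decision principle.** Let $G$ be as in Theorem R, and let an algorithm output an order $\sigma$ with approximation ratio $\alpha<b/10$ on $G$, for $\mathrm{col}_r$ or for $\mathrm{wcol}_r$. If $\mathrm{val}(I)=1$, then $\mathrm{col}_r(G)\le\mathrm{wcol}_r(G)\le5t$, so the value of $\sigma$ in the relevant measure is at most $5\alpha t<bt/2$. If $\mathrm{val}(I)\le\frac1{2b^5}$, then $\mathrm{wcol}_r(G_\sigma)\ge\mathrm{col}_r(G_\sigma)\ge bt/2$. By (F2) the value of $\sigma$ is computable in polynomial time, and $t$ is explicit; so the two cases are distinguished.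

**Proof of Theorem A.** Fix $r$ and $C$, and let $b=\lfloor10C\rfloor+1>10C$. Choose a constant $\ell$ with $2^{-c_1\ell}\le\frac1{2b^5}$ and $7^\ell\ge b$. Put $L=7^\ell$, $\Delta=5^\ell$. Then $K$ and $t$ are constants, and $\varphi\mapsto I_\ell\mapsto G$, by Fact LC and Theorem R, is a polynomial-time reduction from 3SAT. Put $t_0=5t$. If $\varphi$ is satisfiable, $\mathrm{wcol}_r(G)\le t_0$. Otherwise $\mathrm{col}_r(G)\ge bt/2>5Ct=C\,t_0$. This is the first claim. Since $C<b/10$, the decision principle gives the consequence for polynomial-time algorithms.

Now consider an algorithm with the guarantee $C$ that runs in time at most $c_0n^{f(\mathrm{wcol}_r(G))}$. Put $f^*=\max_{0\le j\le t_0}f(j)$, a constant. Run the algorithm on $G$ and stop it after $c_0n^{f^*}$ steps. If it has not finished, answer NO; otherwise apply the decision principle. If $\varphi$ is satisfiable, then $\mathrm{wcol}_r(G)\le t_0$, so the algorithm finishes in time and the answer is YES. If $\varphi$ is unsatisfiable, the answer is NO whether or not it finishes. So 3SAT would be in $\mathrm P$. $\square$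

**Proof of Theorem B.** Here $b$ must grow while $G$ stays of polynomial size. Take $\beta>0$ small enough for (MR) and with $\beta(c_2+1)\le1$. Let $\varepsilon=(\log n_0)^{-\beta}$ and $b=\lfloor(2\varepsilon)^{-1/5}\rfloor$, which is at least $2$ for large $n_0$. Then $b^5\le\frac1{2\varepsilon}$, that is, $\varepsilon\le\frac1{2b^5}$; and $(b+1)^5>\frac1{2\varepsilon}$, so $\frac1\varepsilon<2(b+1)^5\le64b^5$. Apply (MR), delete isolated vertices of $V$, and duplicate labels until $|\Sigma_u|\ge b$ for all $u$. Let $L$ be the largest resulting alphabet size, so $\log L\le(64b^5)^{c_2}$, and let $\Delta=|E|\le n_0^{O(1)}$. Then $h=O(b^{5c_2+1})$, and since $b=\Theta((\log n_0)^{\beta/5})$,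
$$\log\tau^b=b(h+1)\log b=O(b^{5c_2+3})=O\big((\log n_0)^{\beta(c_2+1)}\big)=O(\log n_0).$$
By Bertrand's postulate $p\le2\max(\Delta,b)$. So $K=p^2\tau^b\le n_0^{O(1)}$, the reduction is polynomial, and $n=|V(G)|\le n_0^A$ for a constant $A$ (depending on the fixed $r$).

Let $\gamma=\beta/6$, an absolute constant. Then $(\log n)^\gamma\le(A\log n_0)^{\beta/6}<b/10$ for large $n_0$, because $b=\Theta((\log n_0)^{\beta/5})$. Also $n\ge t\ge b\to\infty$, so the graphs $G$ are large. The decision principle applies, and small $n_0$ are handled by brute force. $\square$

**Proof of Theorem C.** Here we use Fact LC with a growing number of repetitions and accept quasi-polynomial size. Let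
$$b=\Big\lceil\sqrt{\log n_0/\log\log n_0}\,\Big\rceil,\qquad \ell=\lceil A_1\log b\rceil,$$
with an absolute constant $A_1$ such that $2^{-c_1\ell}\le\frac1{2b^5}$ and $7^\ell\ge b$ for all $b\ge2$. Put $L=7^\ell$, $\Delta=5^\ell$. With absolute constants, $\log L$ and $\log\Delta$ are $O(\log b)$, $h=O(b\log b)$,
$$\log K=2\log p+b(h+1)\log b=O(b^2\log^2b),\qquad \log(|U|+|V|)=O(\log b\,\log n_0).$$

*Bounding $n=|V(G)|$.* By Theorem R, $\log n\le2\log(|U|+|V|)+50\log r+50\log K$. For large $n_0$ we have $\log b\ge\frac12(\log\log n_0-\log\log\log n_0)\ge\frac13\log\log n_0$, hence
$$b^2\log^2b\ \ge\ \frac{\log n_0}{\log\log n_0}\cdot\log b\cdot\log b\ \ge\ \tfrac13\log n_0\,\log b .$$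
Also $50\log r\le b^2$ for fixed $r$ and large $n_0$. So there is an absolute $A\ge1$ with
$$\log n\le Y:=A\,b^2\log^2b=O(\log n_0\,\log\log n_0).$$
Therefore the reduction, and any polynomial-time algorithm run on $G$, takes time $n_0^{O(\log\log n_0)}$.

*Comparing the ratio with $b$.* The function $y\mapsto\sqrt y/\log y$ is increasing for $y\ge e^2$: the derivative of $\frac12\ln y-\ln\ln y$ is $\frac1{2y}-\frac1{y\ln y}\ge0$ when $\ln y\ge2$. Moreover $n\ge t\ge K$ and $\log K\ge b(h+1)\log b\ge b\ge e^2$ for large $n_0$, so $e^2\le\log n\le Y$. Since $A\ge1$, $\log Y\ge2\log b$. Hence
$$\frac{\sqrt{\log n}}{\log\log n}\le\frac{\sqrt Y}{\log Y}\le\frac{\sqrt A\,b\log b}{2\log b}=\frac{\sqrt A}2\,b .$$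
With $\delta=\frac1{6\sqrt A}$, an absolute constant, an approximation factor $\delta\sqrt{\log n}/\log\log n$ is at most $b/12<b/10$. The decision principle gives $3\mathrm{SAT}\in\mathrm{DTIME}(n_0^{O(\log\log n_0)})$. This class is closed under polynomial-time reductions, because $(n^a)^{O(\log\log n^a)}=n^{O(\log\log n)}$ for constant $a$. So $\mathrm{NP}\subseteq\mathrm{DTIME}(n^{O(\log\log n)})$. $\square$
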